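\title{Relative extrema of the modulus metric}

\begin{abstract}
Let $D\subset\mathbb R^n$, $n\ge2$, be a domain whose complement has positive conformal capacity, and let $\mu_D(x,y)$ be the infimum of the capacities of the condensers $(D,\gamma)$ over all continua $\gamma\subset D$ containing $x$ and $y$. We disprove, in every dimension $n\ge2$, the conjecture that the function $x\mapsto\mu_D(x_0,x)$ has no relative extrema away from $x_0$: a relative maximum occurs for a ball with finitely many closed balls removed. The example is a spherical shell perforated by many holes of critical size, which in the limit acts as a rotation-invariant wall that continua can cross. We also prove that in the plane relative minima never occur.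
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $n\ge2$. For an open set $G\subset\mathbb R^n$ and a compact set $E\subset G$, the \emph{conformal capacity} of the condenser $(G,E)$ is
\[
\operatorname{cap}(G,E)=\inf\Big\{\int_G|\nabla u|^n\,dx:\ u\in C_0^\infty(G),\ u\ge1\text{ on }E\Big\},
\]
and the functions $u$ in this infimum are called \emph{admissible}. The capacity is the least energy needed to descend from the value $1$ on $E$ to the value $0$ near the boundary. Equivalently, it is the modulus of the family of curves joining $E$ to $\partial G$ in $G$; we use only the first description. The capacity does not increase when $E$ shrinks or $G$ grows. The basic example is the spherical ring: with $\omega$ the area of the unit sphere,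
\begin{equation}\label{eq:ring}
\operatorname{cap}\big(B(a,R),\overline B(a,r)\big)=\omega\Big(\log\frac Rr\Big)^{1-n},\qquad 0<r<R .
\end{equation}

A compact set $E$ has \emph{positive capacity} if $\operatorname{cap}(B,E)>0$ for every open ball $B\supset E$, and a closed set has positive capacity if it contains such an $E$. (One ball suffices: if admissible $u_k$ for $(B,E)$ have energy tending to $0$, then $u_k\to0$ in $W^{1,n}$ by Poincar\'e's inequality, and for another ball $B'\supset E$ and $\beta\in C_0^\infty(B')$ equal to $1$ on $E$ the functions $\beta u_k$ are admissible for $(B',E)$ with energy tending to $0$.) By \eqref{eq:ring} a closed ball has positive capacity.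

Let $D\subset\mathbb R^n$ be a domain whose complement has positive capacity. A \emph{continuum} is a compact connected set. The \emph{modulus metric} of $D$ is
\[
\mu_D(x,y)=\inf\{\operatorname{cap}(D,\gamma):\ \gamma\subset D\text{ a continuum},\ x,y\in\gamma\}.
\]
Under the hypothesis on the complement, $\mu_D$ is a metric on $D$. It plays the role of a distance measured along the cheapest path, with capacity in place of length. Fix $x_0\in D$ and put $\mu(x)=\mu_D(x_0,x)$. A point $x\in D$ is a point of \emph{relative minimum} (\emph{relative maximum}) of $\mu$ if $\mu(y)\ge\mu(x)$ (respectively $\mu(y)\le\mu(x)$) for all $y$ in some neighborhood of $x$. It is known that there is a ball $B(x_0,R_0)\subset D$ such that $\mu$ has neither relative minima nor relative maxima in $B(x_0,R_0)\setminus\{x_0\}$. The following conjecture is posed in \cite{PS}.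

\begin{quote}
\emph{The function $\mu=\mu_D(x_0,\cdot)$ has no relative minimum and no relative maximum at any point $x\in D$, $x\ne x_0$.}
\end{quote}

We show that the conjecture is false in every dimension, and that in the plane exactly its ``maximum'' half fails.

\begin{theorem}\label{thm:max}
For every $n\ge2$ there are a domain $D\subset\mathbb R^n$, namely an open ball minus finitely many disjoint closed balls, and a point $x_0\in D$ such that $\mu_D(x_0,\cdot)$ has a relative maximum at some point $\hat x\in D\setminus\{x_0\}$.
\end{theorem}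

\begin{theorem}\label{thm:min}
If $n=2$ and $\mathbb R^2\setminus D$ has positive capacity, then $\mu_D(x_0,\cdot)$ has no relative minimum in $D\setminus\{x_0\}$.
\end{theorem}

Whether relative minima can occur when $n\ge3$ is not settled here.

Section~\ref{sec:tools} collects the tools and explains why the two halves of the conjecture are of a different nature. Section~\ref{sec:model} shows the mechanism behind Theorem~\ref{thm:max} in a one-dimensional model. The theorem is proved in Sections~\ref{sec:limit} and~\ref{sec:domains}, and Theorem~\ref{thm:min} in Section~\ref{sec:plane}, which does not depend on them.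

\medskip
\noindent\textbf{Notation.} $S_t=\{|x|=t\}$, $S=S_1$, $\omega=|S|$, $e_1=(1,0,\dots,0)$, $A=\{1<|x|<2\}$, $\overline{\mathbb R}{}^n=\mathbb R^n\cup\{\infty\}$. The mean of $g$ over a set $Z$ of positive finite measure is $g_Z$. Functions in $C_0^\infty(G)$ are extended by zero. The letter $C$ denotes a constant that depends only on $n$ unless stated otherwise.

\section{Tools and first observations}\label{sec:tools}

\subsection{Standard facts}
We use the following facts about Sobolev functions; here $1<p<\infty$.
\begin{itemize}
\item[(S1)] If $u,v\in W^{1,p}_{loc}$, then $\max(u,v),\min(u,v)\in W^{1,p}_{loc}$, and $\nabla\max(u,v)$ equals $\nabla u$ a.e.\ on $\{u\ge v\}$ and $\nabla v$ a.e.\ on $\{u\le v\}$; likewise for the minimum. In particular $\nabla u=\nabla v$ a.e.\ on $\{u=v\}$, and truncation by constants does not increase $|\nabla u|$.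
\item[(S2)] (Rellich) A sequence bounded in $W^{1,p}(B)$, $B$ a ball, has a subsequence that converges in $L^p(B)$ and a.e., with gradients converging weakly in $L^p(B)$. The $L^p$ norm is lower semicontinuous under weak convergence.
\item[(S3)] (Poincar\'e) If $Q$ is a ball or a cube of diameter $d$, then $\|g-g_Q\|_{L^n(Q)}\le Cd\,\|\nabla g\|_{L^n(Q)}$. If $Z\subset Q$ has positive measure, then $|g_Z-g_Q|^n\le|Z|^{-1}\int_Q|g-g_Q|^n$ by Jensen's inequality, and therefore
\begin{equation}\label{eq:poincare}
\|g-g_Z\|_{L^n(Q)}\le C\big(1+(|Q|/|Z|)^{1/n}\big)\,d\,\|\nabla g\|_{L^n(Q)} .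
\end{equation}
\item[(S4)] (Morrey) Since the exponent $n$ exceeds $\dim S=n-1$, every $f\in W^{1,n}(S)$ has a continuous representative, and $|f(\theta)-f(\theta')|\le C_0|\theta-\theta'|^{1/n}\|\nabla_\theta f\|_{L^n(S)}$ with $C_0=C_0(n)$.
\item[(S5)] (Weyl) A distribution $q$ with $\Delta q=0$ in an open set is a harmonic function there. In the plane $\Delta=4\partial_z\partial_{\bar z}$, so a distribution with $\partial_{\bar z}q=0$ is a holomorphic function.
\item[(S6)] (Conformal invariance) If $T$ is a rotation, a dilation or an inversion $x\mapsto a+(x-a)/|x-a|^2$, then $DT(x)$ is a multiple of an orthogonal matrix, so $|\nabla(u\circ T)|^n=(|\nabla u|^n\circ T)\,|\det DT|$ and $\int|\nabla(u\circ T)|^n=\int|\nabla u|^n$.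
\end{itemize}

Upper bounds for capacities will come from the first of the next two lemmas, and the cost of a small hole from the second.

\begin{lemma}\label{lem:adm}
Let $E\subset G$ be compact, and let $W\in W^{1,n}(\mathbb R^n)$ vanish a.e.\ outside a compact subset of $G$ and satisfy $W\ge1$ a.e.\ in a neighborhood of $E$. Then $\operatorname{cap}(G,E)\le\int|\nabla W|^n$.
\end{lemma}

\begin{proof}
A mollification $W*\varphi$, with $\varphi\ge0$, $\int\varphi=1$ and $\varphi$ supported in a small ball about $0$, is admissible, and $\|\nabla W*\varphi\|_{L^n}\le\|\nabla W\|_{L^n}$.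
\end{proof}

\begin{lemma}\label{lem:means}
Let $U$ be locally Lipschitz on $\mathbb R^n$ and let $m(s)$ be its mean over $\partial B(p,s)$. For $0<s_1<s_2$,
\[
|m(s_2)-m(s_1)|^n\le\frac1\omega\Big(\log\frac{s_2}{s_1}\Big)^{n-1}\int_{B(p,s_2)}|\nabla U|^n\,dx .
\]
\end{lemma}

\begin{proof}
Integrating along rays and returning to Cartesian coordinates,
\[
|m(s_2)-m(s_1)|\le\frac1\omega\int_S\int_{s_1}^{s_2}|\nabla U(p+s\theta)|\,ds\,d\theta=\frac1\omega\int_{s_1<|x-p|<s_2}|\nabla U|\,|x-p|^{1-n}\,dx .
\]
Apply H\"older's inequality with exponents $n$ and $n/(n-1)$, and note that the integral of $|x-p|^{-n}$ over the ring is $\omega\log(s_2/s_1)$.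
\end{proof}

Formula \eqref{eq:ring} follows: Lemma~\ref{lem:means} with $m(r)\ge1$, $m(R)=0$ gives the lower bound, and Lemma~\ref{lem:adm}, applied to $\log(R'/|x-a|)/\log(R'/r')$ truncated at $0$ and $1$, with $r<r'<R'<R$, gives the upper bound as $r'\to r$, $R'\to R$. In turn, $\mu$ is continuous on $D$: if $B(x,d)\subset D$ and $|x-x'|<d$, the triangle inequality, monotonicity and \eqref{eq:ring} give
\[
|\mu(x)-\mu(x')|\le\mu_D(x,x')\le\operatorname{cap}(D,[x,x'])\le\omega\big(\log(d/|x-x'|)\big)^{1-n}.
\]

\subsection{Cutting a continuum}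
For a distance measured by length, a point $x\ne x_0$ is not a relative minimum because an almost shortest path can be cut just before it reaches $x$. Continua can be cut too.

\begin{lemma}\label{lem:cut}
Let $\gamma\subset\mathbb R^n$ be a continuum, $U$ an open set meeting $\gamma$, and $a\in\gamma\setminus U$. Then the component $\gamma'$ of $\gamma\setminus U$ containing $a$ meets $\partial U$.
\end{lemma}

\begin{proof}
In the compact set $Y=\gamma\setminus U$, the component $\gamma'$ is the intersection of all relatively clopen subsets of $Y$ containing $a$. Suppose $\gamma'\cap\partial U=\emptyset$. The complements of these clopen sets cover the compact set $Y\cap\partial U$, so finitely many do, and the intersection $Z$ of the corresponding clopen sets is clopen in $Y$, contains $a$ and misses $\partial U$. Then $Z$ is closed in $\gamma$. It is also open in $\gamma\setminus\overline U$, which is open in $\gamma$. Since $a\in Z$ and $Z$ misses the nonempty set $\gamma\cap U$, this contradicts the connectedness of $\gamma$.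
\end{proof}

Let $\overline B(x,r)\subset D$ and $r<|x-x_0|$. Applying the lemma with $U=B(x,r)$ to every continuum joining $x_0$ to $x$, and using $\operatorname{cap}(D,\gamma')\le\operatorname{cap}(D,\gamma)$, we get
\begin{equation}\label{eq:cut}
\min_{|y-x|=r}\mu(y)\le\mu(x).
\end{equation}
So $\mu$ has no \emph{strict} relative minimum away from $x_0$, in any dimension. But capacity, unlike length, is not additive, and cutting off a piece of $\gamma$ does not visibly lower it by a definite amount. The content of Theorem~\ref{thm:min} is to exclude the remaining possibility of a plateau.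

The simplest domain supports the conjecture. Let $D$ be the unit ball and $x_0=0$. Then $\mu$ is radial by (S6), and cutting with $U=\{|z|>s\}$ shows that it is a nondecreasing function of $|x|$. A relative maximum at $x\ne0$ forces $\mu$ to be constant on a shell $|x|\le|y|<|x|+h$, whose interior points are relative minima. For $n=2$, Theorem~\ref{thm:min} excludes this, and the conjecture holds for the disc and its center.

For maxima in general domains, however, the analogy with length points the other way. On a round sphere the distance from the north pole has a maximum at the south pole: by symmetry all points of a small circle about the south pole are equally far from the north pole, and they are strictly nearer than the south pole itself. We reproduce this picture on $\overline{\mathbb R}{}^n$, with poles $x_0=\infty$ and $0$.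

\section{A model on the line, and porous walls}\label{sec:model}

\subsection{The model}
Replace $\mathbb R^n$ by $\mathbb R$, the spheres $S_t$ by the pairs $\{\pm t\}$ and rotations by the reflection $x\mapsto-x$. In place of a boundary on which $u$ must vanish, we charge $u$ for being nonzero on the symmetric set $1<|x|<2$:
\[
F_1(u)=\int_{\mathbb R}u'^2\,dx+\int_{1<|x|<2}u^2\,dx .
\]
For $|y|<1$ let $m(y)$ be the infimum of $F_1(u)$ over all continua $\gamma\subset\mathbb R\cup\{\infty\}$ containing $y$ and $\infty$ and all Lipschitz $u$ with $u=1$ on $\gamma\cap\mathbb R$ and for large $|x|$. Such a $\gamma$ contains $[y,\infty)$ or $(-\infty,y]$, so it suffices to consider these half-lines.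

Let $u=1$ on $[y,\infty)$. This half-line contributes exactly $1$. On the other side put $a=u(-1)$. On $(-1,y)$ the energy is at least $(1-a)^2/(1+y)$, with equality for the linear function. On $(-2,-1)$ let $u_*(x)=a\cosh(x+2)/\cosh1$, so that $u_*''=u_*$ and $u_*'(-2)=0$. If $h(-1)=0$, integration by parts gives $\int_{-2}^{-1}(u_*'h'+u_*h)=0$. Hence $u_*$ is the minimizer, with energy $u_*(-1)u_*'(-1)=a^2\tanh1$. On $(-\infty,-2)$ the function must return to $1$, but a linear ramp of length $L$ costs at most $1/L$, so the infimum there is $0$. Finally, by the Cauchy--Schwarz inequality,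
\[
1=\big(a+(1-a)\big)^2\le\Big(a^2\tanh1+\frac{(1-a)^2}{1+y}\Big)\big(\coth1+1+y\big),
\]
with equality for a suitable $a$. The half-line $[y,\infty)$ thus costs $1+(1+y+\coth1)^{-1}$, its mirror image costs $1+(1-y+\coth1)^{-1}$, and
\[
m(y)=1+\frac1{1+|y|+\coth1}.
\]
This function has a strict maximum at $y=0$. To reach $0$, the continuum must meet every pair $\{\pm t\}$. To reach $y\ne0$, it need only meet the pairs with $t\ge|y|$, and the function $u$ uses the extra room to descend more slowly. By symmetry the gain is the same at $y$ and at $-y$.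

\subsection{Holes of critical size}
In $\overline{\mathbb R}{}^n$ exact symmetry is impossible. A rotation-invariant domain containing $0$ and $\infty$ omits no sphere $S_t$, since $S_t$ separates $0$ from $\infty$, so it is all of $\overline{\mathbb R}{}^n$. We need a wall that is almost symmetric, lets continua pass, and still charges $u$ for being nonzero on it.

Fill the shell $A$ with cubes of side $\delta$ and remove from the center $p$ of each a closed ball of radius $\varepsilon$, on which $u$ must vanish. Let $\varepsilon<\rho<\delta/4$. By Lemma~\ref{lem:means}, a function vanishing on $\overline B(p,\varepsilon)$ with mean $c$ over $\partial B(p,\rho)$ has energy at least $|c|^n\omega(\log(\rho/\varepsilon))^{1-n}$ in $B(p,\rho)$, and $c\log(|x-p|/\varepsilon)/\log(\rho/\varepsilon)$ attains this bound. If $\varepsilon$ is chosen so that $\omega(\log(\rho/\varepsilon))^{1-n}=\delta^n$, the volume of the cube, then the costs of the holes add up to a Riemann sum for $\int_A|u|^n$. As $\delta\to0$ the lattice is forgotten, and the energy is replaced by the rotation-invariant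 functional
\begin{equation}\label{eq:F}
F(u)=\int_{\mathbb R^n}|\nabla u|^n\,dx+\int_A|u|^n\,dx .
\end{equation}
Section~\ref{sec:limit} defines a number $F_0$, the least value of $F$ among functions that reach $1$ on almost every sphere, and constructs a function $w$ with $F(w)<F_0$ that equals $1$ on a truncated cone. Section~\ref{sec:domains} shows that in the perforated domains reaching $0$ from $\infty$ costs asymptotically at least $F_0$, while reaching any point of $S_{1/2}$ costs asymptotically at most $F(w)$.

\section{The limit problem}\label{sec:limit}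

\subsection{Slices and the class $\mathcal U$}
Almost optimal continua joining $0$ to $\infty$ in a sequence of domains need not converge to anything useful. One property is shared by all of them: they meet every sphere $S_t$. We need this property to survive weak limits of the corresponding functions, and it does because a function of finite $n$-energy is H\"older continuous on almost every sphere.

Let $u\in W^{1,n}_{loc}(\mathbb R^n)\cap L^\infty$ with $\nabla u\in L^n$, and fix a Borel representative. For a.e.\ $t>0$ the function $u(t\,\cdot)$ lies in $W^{1,n}(S)$ and $|\nabla_\theta u(t\theta)|\le t|\nabla u(t\theta)|$ for a.e.\ $\theta$. With $g_u(t)=\int_S|\nabla_\theta u(t\theta)|^n\,d\theta$, polar coordinates give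
\begin{equation}\label{eq:slice}
\int_0^b g_u(t)\,\frac{dt}t\le\int_{|x|<b}|\nabla u|^n\,dx,\qquad 0<b\le\infty .
\end{equation}
For $t$ outside a Borel null set, let the \emph{slice} $u^{(t)}$ be the continuous representative of $u(t\,\cdot)$ given by (S4), so that
\begin{equation}\label{eq:morrey}
|u^{(t)}(\theta)-u^{(t)}(\theta')|\le C_0|\theta-\theta'|^{1/n}g_u(t)^{1/n};
\end{equation}
for exceptional $t$ put $u^{(t)}=0$. The map $(t,\theta)\mapsto u^{(t)}(\theta)$ is Borel: the mean $a_m(t,\theta)$ of $u(t\,\cdot)$ over the cap of radius $1/m$ about $\theta$ is Borel by Fubini's theorem, and $a_m(t,\theta)\to u^{(t)}(\theta)$ for all $\theta$ and all nonexceptional $t$. Moreover $u^{(t)}(\theta)=u(t\theta)$ for a.e.\ $(t,\theta)$.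

Let $\mathcal U$ be the set of all $u\in W^{1,n}_{loc}(\mathbb R^n)$ with $0\le u\le1$, $\nabla u\in L^n$ and $\max_Su^{(t)}=1$ for a.e.\ $t>0$, and put $F_0=\inf_{\mathcal U}F$. Since $1\in\mathcal U$, we have $F_0\le|A|<\infty$.

\begin{lemma}\label{lem:compact}
If $u_k\in\mathcal U$ and $\sup_k\int|\nabla u_k|^n<\infty$, then a subsequence converges a.e.\ and in $L^n_{loc}$ to some $u\in\mathcal U$, with $\nabla u_k\rightharpoonup\nabla u$ weakly in $L^n$.
\end{lemma}

\begin{proof}
By (S2) and a diagonal argument we obtain the subsequence and $u$; only the condition on the slices remains. For a.e.\ $t$ the following hold: $\max u_k^{(t)}=1$ for all $k$; $u_k^{(t)}\to u^{(t)}$ a.e.\ on $S$, by Fubini's theorem; and $\liminf_kg_{u_k}(t)<\infty$, by \eqref{eq:slice} and Fatou's lemma. Fix such a $t$. Along a subsequence depending on $t$ the slices $u_k^{(t)}$ are bounded and equicontinuous by \eqref{eq:morrey}, so a further subsequence converges uniformly. Its limit is continuous and equals $u^{(t)}$ a.e., hence everywhere, and it has maximum $1$.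
\end{proof}

Under this convergence the first term of $F$ is lower semicontinuous and the second is continuous. Hence the set $M$ of minimizers of $F$ on $\mathcal U$ is nonempty, and every sequence in $M$ has a subsequence converging in the sense of Lemma~\ref{lem:compact} to an element of $M$.

\subsection{A minimizer equal to $1$ on a ray}
A minimizer reaches $1$ somewhere on almost every sphere, but these points could be scattered, and then no continuum would lie in the set where $u=1$. In the model, the points lie on one half-line. In $\mathbb R^n$ we move them to the ray through $e_1$ by polarization, a rearrangement that exchanges the values at mirror points so that the larger value lies on a chosen side. It preserves $F$ because $A$ is symmetric.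

\begin{lemma}\label{lem:polar}
There is $u_0\in M$ whose slices $f_t=u_0^{(t)}$ satisfy $f_t(e_1)=1$ for a.e.\ $t>0$.
\end{lemma}

\begin{proof}
For a unit vector $\nu$ with $\nu_1>0$ let $H=\{x\cdot\nu>0\}$ and let $\sigma x=\sigma_\nu x=x-2(x\cdot\nu)\nu$ be the reflection in $\partial H$. For $u\in M$ let $u^H=\max(u,u\circ\sigma)$ on $H$ and $u^H=\min(u,u\circ\sigma)$ on $\sigma H$; that is,
\[
u^H=\tfrac12(u+u\circ\sigma)+\tfrac12\operatorname{sgn}(x\cdot\nu)\,|d|,\qquad d=u-u\circ\sigma .
\]

\emph{Step 1: $u^H\in M$.} The function $d$ is odd under $\sigma$. Its mollifications $d_k$ by radial kernels are smooth and odd, so they vanish on $\partial H$. Hence $\operatorname{sgn}(x\cdot\nu)|d_k|$ is locally Lipschitz with gradient of length $|\nabla d_k|$ a.e. These functions are bounded in $W^{1,n}$ of every ball and converge in $L^n_{loc}$ to $\operatorname{sgn}(x\cdot\nu)|d|$, so $u^H\in W^{1,n}_{loc}$ by (S2). The function $\min(u,u\circ\sigma)$ is $\sigma$-invariant, and by (S1) the gradients of $\max(u,u\circ\sigma)$ and $\min(u,u\circ\sigma)$ are, a.e., the vectors $\nabla u$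 and $\nabla(u\circ\sigma)$ in some order. Therefore
\[
\int|\nabla u^H|^n=\int_H|\nabla\max(u,u\circ\sigma)|^n+|\nabla\min(u,u\circ\sigma)|^n=\int_H|\nabla u|^n+|\nabla(u\circ\sigma)|^n=\int|\nabla u|^n .
\]
For $x\in H$ the numbers $u^H(x),u^H(\sigma x)$ are $u(x),u(\sigma x)$ in some order, and $A$ and $S_t$ are $\sigma$-invariant. So $\int_A(u^H)^n=\int_Au^n$, and the essential suprema of $u^H(t\,\cdot)$ and $u(t\,\cdot)$ over $S$ agree. Thus $u^H\in\mathcal U$ and $F(u^H)=F(u)$.

\emph{Step 2: a minimizer fixed by all polarizations.} Let $\Lambda(u)=\int u(x)\,x_1e^{-|x|^2}dx$. By dominated convergence $\Lambda$ is continuous under a.e.\ convergence in $M$, so some $u_0\in M$ maximizes it. Since $u_0^H(\sigma x)-u_0(\sigma x)=-(u_0^H(x)-u_0(x))$,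
\[
0\ge\Lambda(u_0^H)-\Lambda(u_0)=\int_H(u_0^H-u_0)(x)\,\big(x_1-(\sigma x)_1\big)e^{-|x|^2}dx .
\]
On $H$ we have $x_1-(\sigma x)_1=2(x\cdot\nu)\nu_1>0$ and $u_0^H\ge u_0$. Hence $u_0^H=u_0$, that is $u_0\ge u_0\circ\sigma$, a.e.\ on $H$.

\emph{Step 3: the maximum is at $e_1$.} Apply Step 2 to a countable dense set of $\nu$ in $\{\nu\in S:\nu_1>0\}$. By Fubini's theorem and the continuity of $f_t$, for a.e.\ $t$ we have $f_t(\theta)\ge f_t(\sigma_\nu\theta)$ for these $\nu$ and all $\theta\in S$ with $\theta\cdot\nu>0$, and by approximation the same holds for all $\nu$ with $\nu_1>0$. Given $\theta'\in S\setminus\{e_1\}$, let $\nu=(e_1-\theta')/|e_1-\theta'|$. Then $\nu_1=e_1\cdot\nu=|e_1-\theta'|/2>0$ and $\sigma_\nu e_1=e_1-|e_1-\theta'|\nu=\theta'$. So $f_t(e_1)\ge f_t(\theta')$, and $f_t(e_1)=\max f_t=1$.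
\end{proof}

\subsection{The strict gain}
Now drop the constraint in the ball $B=B(0,1/4)$ and try to lower $F$ there. The danger is that $u_0\equiv1$ near $0$, in which case nothing is gained. We rule this out by a strong maximum principle: $V=1-u_0$ is a nonnegative supersolution, its zeros propagate, and $u_0\equiv1$ is not a minimizer because of the term $\int_A|u|^n$. (Without this term the constant $1$ is a minimizer, $F_0=0$, and there is no gain.) The propagation rests on a bound for $\log(1+kV)$ that does not depend on $k$.

\begin{lemma}\label{lem:log}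
Let $G\subset\mathbb R^n$ be open and let $V\ge0$ be a bounded function in $W^{1,n}_{loc}(G)$ with $\int|\nabla V|^{n-2}\nabla V\cdot\nabla\psi\,dx\ge0$ for all $0\le\psi\in C_0^\infty(G)$. Put $L_k=\log(1+kV)$, $k=1,2,\dots$ Then for all $0\le\beta\in C_0^\infty(G)$,
\[
\int\beta^n|\nabla L_k|^n\,dx\le\Big(\frac n{n-1}\Big)^n\int|\nabla\beta|^n\,dx .
\]
\end{lemma}

\begin{proof}
Since $|\nabla V|^{n-1}\in L^{n/(n-1)}_{loc}$, mollification extends the hypothesis to all $0\le\psi\in W^{1,n}$ with compact support in $G$. Take $\psi=\beta^n(V+1/k)^{1-n}$, for which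
\[
\nabla\psi=n\beta^{n-1}(V+1/k)^{1-n}\nabla\beta-(n-1)\beta^n(V+1/k)^{-n}\nabla V .
\]
As $\nabla L_k=\nabla V/(V+1/k)$, the finite number $I=\int\beta^n|\nabla L_k|^n$ satisfies
\[
(n-1)I\le n\int\beta^{n-1}|\nabla L_k|^{n-1}|\nabla\beta|\le nI^{(n-1)/n}\|\nabla\beta\|_{L^n}.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:gain}
There is $v\in W^{1,n}_{loc}(\mathbb R^n)$ with $0\le v\le1$, $v=u_0$ outside $B$, and $F(v)<F_0$.
\end{lemma}

\begin{proof}
Suppose there is no such $v$. Let $\Omega=\mathbb R^n\setminus\{te_1:t\ge0\}$; it is open and star-shaped with respect to $-e_1$, hence connected. For $0\le\psi\in C_0^\infty(\mathbb R^n)$ and $\tau>0$ put $w_\tau=\max(u_0-\tau\psi,0)$. If $\operatorname{supp}\psi\subset B$, then $F(w_\tau)\ge F_0$ by the assumption. If $\operatorname{supp}\psi\subset\Omega$, then the slice $\max(f_t-\tau\psi(t\,\cdot),0)$ equals $1$ at $e_1$ for a.e.\ $t$, so $w_\tau\in\mathcal U$ and again $F(w_\tau)\ge F_0$. In both cases $F(u_0)\le F(w_\tau)\le F(u_0-\tau\psi)$. Differentiate at $\tau=0^+$; this is allowed by dominated convergence, because $\big|\partial_\tau|a-\tau b|^n\big|\le n(|a|+|b|)^{n-1}|b|$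 for $0\le\tau\le1$. With $V=1-u_0\ge0$ the result is
\begin{equation}\label{eq:super}
\int|\nabla V|^{n-2}\nabla V\cdot\nabla\psi\,dx\ge\int_Au_0^{n-1}\psi\,dx\ge0 .
\end{equation}
So Lemma~\ref{lem:log} applies with $G=B$ and with $G=\Omega$.

\emph{$V=0$ a.e.\ in $B(0,1/8)$.} Take $G=B$ and $\beta=1$ on $B(0,1/8)$. By \eqref{eq:slice}, the integrals $\int_0^{1/8}g_{L_k}(t)\,dt/t$ are bounded, so $\liminf_kg_{L_k}(t)<\infty$ for a.e.\ $t<1/8$ by Fatou's lemma. For a.e.\ $t$ the slice of $L_k$ is $\log(1+k(1-f_t))$ for all $k$, and it vanishes at $e_1$. By \eqref{eq:morrey}, $\max_S\log(1+k(1-f_t))\le2^{1/n}C_0\,g_{L_k}(t)^{1/n}$, which stays bounded along a sequence $k\to\infty$. Hence $f_t\equiv1$.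

\emph{Zeros propagate in $\Omega$.} Let $B'$ be a ball with $\overline{B'}\subset\Omega$ such that $V=0$ on a set $Z\subset B'$ of positive measure. Take $G=\Omega$ and $\beta=1$ on $B'$. Since $L_k=0$ on $Z$, inequality \eqref{eq:poincare} shows that $\int_{B'}L_k^n$ is bounded independently of $k$. But $L_k$ increases to $\infty$ where $V>0$, so $V=0$ a.e.\ in $B'$. Consequently the open set of points of $\Omega$ having a neighborhood in which $V=0$ a.e.\ is also closed in $\Omega$: a small ball about a limit point contains such a set $Z$. It contains $B(0,1/8)\cap\Omega$, so it is $\Omega$, and $u_0=1$ a.e.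

Now \eqref{eq:super} reads $0\ge\int_A\psi$, which is false for a nonzero $\psi\ge0$ supported in $A\cap\Omega$.
\end{proof}

\subsection{A regular competitor}
The function $v$ is not yet usable in a perforated domain. Its values have to be compared with its values at the holes, so it should be continuous on $\overline A$. A ray may run into a hole, so $v$ should equal $1$ on a whole cone of rays. And it should equal $1$ near $\infty$. Averaging over dilations gives continuity: the slices are already H\"older in $\theta$, the average is Lipschitz in $\log t$, the $n$-energy does not increase, and the value $1$ on the ray is kept. The strict inequality $F(v)<F_0$ leaves room for the small losses.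

\begin{proposition}\label{prop:w}
There are $\eta\in(0,1)$, $R_1>2$ and $w\in W^{1,n}_{loc}(\mathbb R^n)$ with $0\le w\le1$ and $F(w)<F_0$ such that $w$ is continuous on $\overline A$ and $w=1$ a.e.\ on $\{|x|>R_1\}$ and on the open truncated cone
\[
K=\{|x|>2/5,\ |x/|x|-e_1|<\eta\}.
\]
\end{proposition}

\begin{proof}
Let $0<h\le\log(8/5)$, $0\le\varphi\in C_0^\infty(-h,h)$, $\int\varphi=1$, and $\tilde v(x)=\int v(e^sx)\varphi(s)\,ds$. By Minkowski's integral inequality and (S6), $\|\nabla\tilde v\|_{L^n}\le\|\nabla v\|_{L^n}$. By Jensen's inequality,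
\[
\int_A\tilde v^n\,dx\le\int\varphi(s)\,e^{-ns}\int_{e^sA}v^n\,dx\,ds,
\]
and the right side tends to $\int_Av^n$ as $h\to0$, because $0\le v\le1$ and the measure of the symmetric difference of $A$ and $e^sA$ tends to $0$ as $s\to0$. Fix $h$ and $\varphi$ with $F(\tilde v)<F_0$.

For $t\ge2/5$ and $|s|<h$ we have $e^st\ge1/4$, where $v=u_0$. For a.e.\ $\theta$ we have $u_0(r\theta)=f_r(\theta)$ for a.e.\ $r$, so on $\{|x|\ge2/5\}$ we may take the representative $\tilde v(t\theta)=\int f_{e^st}(\theta)\varphi(s)\,ds$. By \eqref{eq:morrey}, Jensen's inequality and \eqref{eq:slice},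
\[
|\tilde v(t\theta)-\tilde v(t\theta')|\le C_0|\theta-\theta'|^{1/n}\Big(\int g_{u_0}(e^st)\varphi(s)\,ds\Big)^{1/n}\le C_1|\theta-\theta'|^{1/n},
\]
where $C_1=C_0\big(\|\varphi\|_\infty\int|\nabla u_0|^n\big)^{1/n}$ does not depend on $t$. Also $\tilde v(e^\tau\theta)=\int f_{e^s}(\theta)\varphi(s-\tau)\,ds$ is Lipschitz in $\tau$ with constant $\|\varphi'\|_{L^1}$. So $\tilde v$ is continuous on $\{|x|\ge2/5\}$. By Lemma~\ref{lem:polar}, $\tilde v(te_1)=1$ for all $t\ge2/5$, and therefore $\tilde v\ge1-\kappa$ on $K$, with $\kappa=C_1\eta^{1/n}$.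

Choose $\eta$ so small that $\kappa<1$ and $(1-\kappa)^{-n}F(\tilde v)<F_0$, and let $w_1=\min(1,\tilde v/(1-\kappa))$. Then $w_1=1$ on $K$ and $F(w_1)<F_0$. The ramp of the model becomes logarithmic: for $R>2$ let $\ell_R$ be the truncation of $\log(|x|/R)/\log R$ at $0$ and $1$, so that $\int|\nabla\ell_R|^n=\omega(\log R)^{1-n}$, and put $w=\max(w_1,\ell_R)$. Then $w=w_1$ on $\overline A$, $w=1$ on $K$ and for $|x|\ge R_1=R^2$, and $F(w)\le F(w_1)+\omega(\log R)^{1-n}<F_0$ for large $R$, by (S1).
\end{proof}

\section{Perforated domains}\label{sec:domains}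

\subsection{The domains and the reduction}
Let $\delta=1/j$ with $j$ a large integer, let $\rho=\delta^3$, and define $\varepsilon\in(0,\rho)$ by
\begin{equation}\label{eq:critical}
\omega\Big(\log\frac\rho\varepsilon\Big)^{1-n}=\delta^n .
\end{equation}
Let $I_j$ be the set of $p\in\delta\mathbb Z^n$ whose cube $Q_p=p+\delta[-\frac12,\frac12]^n$ is contained in $A$, and put
\[
A_j=\bigcup_{p\in I_j}Q_p,\qquad N_j=\bigcup_{p\in I_j}B(p,\rho),\qquad E_j=\bigcup_{p\in I_j}\overline B(p,\varepsilon),\qquad\widehat D_j=\overline{\mathbb R}{}^n\setminus E_j .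
\]
The closed balls $\overline B(p,\rho)$ lie in the interiors of the cubes and are disjoint. Comparing volumes, $\#I_j\le|A|\delta^{-n}$, so $|N_j|\le C\delta^{2n}\to0$. Every point of $A$ at distance greater than $\sqrt n\,\delta$ from $\partial A$ lies in $A_j$, so $|A\setminus A_j|\to0$ and $I_j\ne\emptyset$. The set $\widehat D_j$ is connected: join two finite points by a segment and replace its parts inside the balls $B(p,\varepsilon')$, with $\varepsilon'$ slightly larger than $\varepsilon$, by arcs of their boundary spheres.

To place the base point in $\mathbb R^n$, fix $p_1\in I_j$, let $T=T^{-1}$ be the inversion in the unit sphere centered at $p_1$, and put $D_j=T(\widehat D_j)$, $x_0=T(\infty)=p_1$. The map $T$ sends the exterior of $\overline B(p_1,\varepsilon)$ onto $B(p_1,1/\varepsilon)$ and the other holes to disjoint closed balls inside it. So $D_j$ is an open ball minus finitely many disjoint closed balls, a domain whose complement has positive capacity. For $y\in\mathbb R^n\setminus E_j$ write $\mu_j(y)=\mu_{D_j}(x_0,T(y))$.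

\begin{proposition}\label{prop:upper}
$\limsup_{j\to\infty}\ \sup_{|y|=1/2}\mu_j(y)\le F(w)$.
\end{proposition}

\begin{proposition}\label{prop:lower}
$\liminf_{j\to\infty}\mu_j(0)\ge F_0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:max}]
Since $F(w)<F_0$, there is $j$ with $\mu_j(0)>\sup_{|y|=1/2}\mu_j(y)$. Let $D=D_j$. The continuous function $\mu=\mu_D(x_0,\cdot)$ attains its maximum over the compact set $T(\overline B(0,1/2))\subset D\setminus\{x_0\}$ at some point $\hat x$. This point is not in $T(S_{1/2})$, where $\mu<\mu(T(0))$, so it lies in the open set $T(B(0,1/2))$ and is a point of relative maximum.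
\end{proof}

In geometric terms, for $\sup_{|y|=1/2}\mu_j(y)<t<\mu_j(0)$ the component of $\{\mu>t\}$ containing $T(0)$ cannot cross $T(S_{1/2})$: it is an island with compact closure in $D$.

\subsection{The upper bound}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.33]
\fill[gray!25] (36:1.6) -- (36:10) arc (36:76:10) -- (76:1.6) arc (76:36:1.6);
\draw (0,0) circle (4);
\draw (0,0) circle (8);
\draw[dashed] (0,0) circle (2);
\foreach \p in {-7,...,7} {
  \foreach \q in {-7,...,7} {
    \pgfmathparse{int((veclen(max(abs(\p)-0.5,0),max(abs(\q)-0.5,0))>4) && (veclen(abs(\p)+0.5,abs(\q)+0.5)<8))}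
    \ifnum\pgfmathresult=1 \fill (\p,\q) circle (0.12); \fi
  }
}
\draw[very thick,->] (56:2) arc (56:41.8:2) -- (41.8:10.8) node[right] {$\infty$};
\fill (56:2) circle (0.22) node[above] {$y$};
\fill (0,0) circle (0.15) node[below] {\scriptsize $0$};
\node at (270:2.8) {\scriptsize $S_{1/2}$};
\node at (180:3.2) {\scriptsize $S_1$};
\node at (225:9) {\scriptsize $S_2$};
\end{tikzpicture}
\caption{The perforated shell for $n=2$, not to scale. The dots are the balls $\overline B(p,\rho)$, one at the center of each lattice square contained in $A=\{1<|x|<2\}$. The shaded region is part of the cone about the direction of $y\in S_{1/2}$ on which the rotated competitor equals $1$. The thick continuum runs from $y$ along $S_{1/2}$ and then to $\infty$ along a ray that stays in the cone and misses all the dots.}\label{fig:shell}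
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
We rotate $w$ so that its cone points toward $y$ and force it to vanish on the holes by the optimal logarithmic profile. Let $\zeta_j=\log(|x-p|/\varepsilon)/\log(\rho/\varepsilon)$ on $B(p,\rho)\setminus\overline B(p,\varepsilon)$, $p\in I_j$, let $\zeta_j=0$ on $E_j$ and $\zeta_j=1$ outside $N_j$. This function is Lipschitz, and $\int_{B(p,\rho)}|\nabla\zeta_j|^n=\delta^n$ by \eqref{eq:critical}. For $|y|=1/2$ let $\mathcal R$ be a rotation with $\mathcal Re_1=2y$, and put $w_y=w\circ\mathcal R^{-1}$ and $W=w_y\zeta_j\in W^{1,n}_{loc}(\mathbb R^n)$.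

\emph{Energy.} Outside $N_j$ we have $\nabla W=\nabla w_y$ a.e., and on $N_j$
\[
\|\nabla W\|_{L^n(N_j)}\le\|w_y\nabla\zeta_j\|_{L^n}+b_j,\qquad b_j=\sup\{\|\nabla w\|_{L^n(Z)}:|Z|=|N_j|\}.
\]
Here $b_j\to0$ by the absolute continuity of the integral. Let $\alpha_j$ be the supremum of $|w(x)^n-w(x')^n|$ over $x,x'\in\overline A$ with $|x-x'|\le\sqrt n\,\delta$; then $\alpha_j\to0$ since $w$ is continuous on $\overline A$. As $A$ is rotation invariant, $\alpha_j$ also bounds the oscillation of $w_y^n$ on each $Q_p$, and
\[
\int w_y^n|\nabla\zeta_j|^n\le\sum_{p\in I_j}\delta^n\sup_{Q_p}w_y^n\le\sum_{p\in I_j}\int_{Q_p}(w_y^n+\alpha_j)\le\int_Aw^n+|A|\alpha_j .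
\]
Altogether, with a right side independent of $y$,
\begin{equation}\label{eq:energy}
\int|\nabla W|^n\le\int|\nabla w|^n+\Big(\Big(\int_Aw^n+|A|\alpha_j\Big)^{1/n}+b_j\Big)^n\longrightarrow F(w).
\end{equation}

\emph{A continuum} (Figure~\ref{fig:shell}). If the ray $\{t\theta:t\ge\frac12\}$, $\theta\in S$, meets $\overline B(p,\rho)$, then, since $|p|>1$, the angle between $\theta$ and $p$ is at most $\arcsin\rho$. The set of such directions $\theta$ has measure at most $C\delta^{-n}\rho^{n-1}=C\delta^{2n-3}\to0$. (This is the reason for $\rho=\delta^3$; with $\rho=\delta^2$ the bound $C\delta^{n-2}$ would not tend to $0$ in the plane.) The cap $\{\theta\in S:|\theta-2y|<\eta\}$ has a fixed positive measure, so for $j\ge j_0$, with $j_0$ independent of $y$, it contains a direction $\theta$ whose ray misses $\overline{N_j}$. Let $\gamma$ be the union of the shorter great-circle arc of $S_{1/2}$ from $y$ to $\theta/2$, this ray, and $\infty$. It is a continuum in $\widehat D_j$ containing $y$ and $\infty$. It lies in the open set $(\mathcal RK\setminus\overline{N_j})\cup\{|x|>R_1\}\cup\{\infty\}$,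 on which $W=1$ a.e.

\emph{Admissibility.} For $0<\tau<1$ let $W_\tau=\max(W-\tau,0)/(1-\tau)$. Since $W\le\zeta_j$, it vanishes on the open set $\{\zeta_j<\tau\}\supset E_j$, whose complement in $\overline{\mathbb R}{}^n$ is mapped by $T$ onto a compact subset of $D_j$. The function $W_\tau\circ T$ is in $W^{1,n}_{loc}(\mathbb R^n\setminus\{p_1\})$, vanishes outside that compact set, and equals $1$ a.e.\ in a neighborhood of $T(\gamma)\ni p_1$; so it lies in $W^{1,n}(\mathbb R^n)$. Lemma~\ref{lem:adm} and (S6) give $\mu_j(y)\le\operatorname{cap}(D_j,T(\gamma))\le(1-\tau)^{-n}\int|\nabla W|^n$. Let $\tau\to0$ and use \eqref{eq:energy}.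
\end{proof}

\subsection{The lower bound}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Pass to a subsequence along which $\mu_j(0)$ converges to the lower limit, which we may assume finite. Choose a continuum $\Gamma_j\subset D_j$ containing $x_0$ and $T(0)$ and an admissible $u_j$ for $(D_j,\Gamma_j)$ with $\int|\nabla u_j|^n\le\mu_j(0)+1/j$. Let $U_j$ be the truncation of $u_j\circ T$ at $0$ and $1$, with $U_j(p_1)=0$. Since $u_j$ has compact support in $D_j$, the function $U_j$ vanishes in a neighborhood of $E_j$; it is locally Lipschitz on $\mathbb R^n$, and $\int|\nabla U_j|^n\le\mu_j(0)+1/j$ by (S1) and (S6). The connected set $T(\Gamma_j)$ contains $0$ and $\infty$, so it meets every $S_t$, and $U_j=1$ at its finite points. Thus $U_j\in\mathcal U$. By Lemma~\ref{lem:compact}, along a subsequence $U_j\to U\in\mathcal U$. The two terms of $F(U)$ come from disjoint regions: the gradient term from outside $N_j$, the zero-order term from $N_j$.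

\emph{Outside $N_j$.} For a vector field $\Phi\in L^{n/(n-1)}$ we have $\big|\int_{N_j}\nabla U_j\cdot\Phi\big|\le\|\nabla U_j\|_{L^n}\|\Phi\|_{L^{n/(n-1)}(N_j)}\to0$, because $|N_j|\to0$. Hence $1_{\mathbb R^n\setminus N_j}\nabla U_j\rightharpoonup\nabla U$ in $L^n$, and $\liminf\int_{\mathbb R^n\setminus N_j}|\nabla U_j|^n\ge\int|\nabla U|^n$.

\emph{On $N_j$.} Let $m_p(s)$ be the mean of $U_j$ over $\partial B(p,s)$. Since $m_p(\varepsilon)=0$, Lemma~\ref{lem:means} and \eqref{eq:critical} give $\int_{B(p,\rho)}|\nabla U_j|^n\ge\delta^nm_p(\rho)^n$. Summing,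
\begin{equation}\label{eq:holes}
\int_{N_j}|\nabla U_j|^n\ge\|s_j\|^n_{L^n(A_j)},\qquad s_j=\sum_{p\in I_j}m_p(\rho)1_{Q_p}.
\end{equation}
The step function $s_j$ samples $U_j$ on spheres much smaller than the cubes, and we must show that it is nevertheless close to $U_j$. Passing from scale $\rho$ to scale $\delta$ costs only a power of $\log(1/\delta)$, which the volume factor $\delta^n$ absorbs. Let $e_p=\int_{Q_p}|\nabla U_j|^n$, and let $a_p$ be the mean of $U_j$ over the ring $Z_p=\{\delta/4<|x-p|<\delta/2\}\subset Q_p$. As $|Q_p|/|Z_p|$ depends only on $n$, inequality \eqref{eq:poincare} gives $\int_{Q_p}|U_j-a_p|^n\le C\delta^ne_p$. For $\delta/4<s<\delta/2$, Lemma~\ref{lem:means} gives $|m_p(s)-m_p(\rho)|^n\le\omega^{-1}(2\log\frac1\delta)^{n-1}e_p$, since $s/\rho\le\delta^{-2}$. The number $a_p$ is a weighted mean of these $m_p(s)$, so $|a_p-m_p(\rho)|^n$ has the same bound. Therefore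
\[
\|s_j-U_j\|^n_{L^n(A_j)}\le C\delta^n\big(1+(\log\tfrac1\delta)^{n-1}\big)\sum_{p\in I_j}e_p\longrightarrow0 .
\]
Since $U_j\to U$ in $L^n(A)$, $0\le U\le1$ and $|A\setminus A_j|\to0$, we get $\|s_j\|^n_{L^n(A_j)}\to\int_AU^n$.

Adding the two parts, $\lim\mu_j(0)\ge\liminf\int|\nabla U_j|^n\ge F(U)\ge F_0$.
\end{proof}

\begin{remark}
The balance \eqref{eq:critical} cannot be shifted far. Suppose $\omega(\log(\rho/\varepsilon))^{1-n}=c_j\delta^n$. If $c_j\to0$, the function $\zeta_j$ alone has energy at most $c_j|A|$, and the argument of Proposition~\ref{prop:upper} with a ray from $0$ gives $\mu_j(0)\to0$. If $c_j\to\infty$, the right side of \eqref{eq:holes} is multiplied by $c_j$; bounded energy would force $U=0$ on $A$, contrary to $U\in\mathcal U$, so $\mu_j(0)\to\infty$.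
\end{remark}

\section{No relative minima in the plane}\label{sec:plane}

Let $n=2$, identify $\mathbb R^2$ with $\mathbb C$, and write $dA$ for area measure, $\partial_z=\frac12(\partial_1-i\partial_2)$, $\partial_{\bar z}=\frac12(\partial_1+i\partial_2)$. For real $u$ we have $|\nabla u|^2=4|\partial_zu|^2$ and $\partial_{\bar z}u=\overline{\partial_zu}$.

If equality holds in \eqref{eq:cut}, the part of an almost optimal continuum near $x$ contributes nothing to its capacity, and we shall see that the extremal function $u$ is then constant near $x$. To reach a contradiction, this information has to be carried across $D$, and the harmonic function $u$ is not suited for that, since it is not harmonic on the continuum. The square of $\partial_zu$ is better.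

\begin{example}\label{ex:ellipse}
Let $M>1$. The map $z=\frac12(\zeta+1/\zeta)$ sends $1<|\zeta|<M$ conformally onto $D\setminus[-1,1]$, where $D$ is the interior of an ellipse with foci $\pm1$. The function $u=1-\log|\zeta|/\log M$ is harmonic in $D\setminus[-1,1]$ with boundary values $1$ on the segment and $0$ on the ellipse. For a local branch $g=\log\zeta$ we have $dg/dz=2/(\zeta-1/\zeta)$, $\partial_z\operatorname{Re}g=\frac12\,dg/dz$ and $(\zeta-1/\zeta)^2=4(z^2-1)$, so
\[
(\partial_zu)^2=\frac1{4(\log M)^2(z^2-1)} .
\]
The derivative $\partial_zu$ changes sign across the segment, but its square extends holomorphically across it and is singular only at the endpoints.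
\end{example}

We show that for limits of almost optimal continua the square is always holomorphic in $D\setminus\{x_0,x\}$ and not identically zero; the identity theorem then does the carrying. We do not need an optimal continuum to exist.

\subsection{Potentials}
The hypothesis on the complement enters through one inequality.

\begin{lemma}\label{lem:hardy}
For every disc $B$ there is $C_B$ such that $\|u\|_{L^2(B)}\le C_B\|\nabla u\|_{L^2(\mathbb C)}$ for all $u\in C_0^\infty(D)$.
\end{lemma}

\begin{proof}
Let $E\subset\mathbb C\setminus D$ be a compact set of positive capacity; enlarging $B$, we may assume $E\subset B$. If the claim fails, there are $u_k\in C_0^\infty(D)$ with $\|u_k\|_{L^2(B)}=1$ and $\|\nabla u_k\|_{L^2}\to0$. By (S2), along a subsequence $u_k\to c$ in $W^{1,2}(B)$, where $c$ has zero gradient and norm $1$, so it is a nonzero constant. Let $\beta\in C_0^\infty(B)$ equal $1$ on $E$. Then $\beta(1-u_k/c)$ is admissible for $(B,E)$, since $u_k=0$ on $E$, and its gradient $(1-u_k/c)\nabla\beta-\beta\nabla u_k/c$ tends to $0$ in $L^2$. So $\operatorname{cap}(B,E)=0$,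 a contradiction.
\end{proof}

Without the hypothesis Theorem~\ref{thm:min} fails: for $D=\mathbb C$, formula \eqref{eq:ring} with $R\to\infty$ gives $\mu\equiv0$.

Let $\mathcal D$ be the space of all $u\in W^{1,2}_{loc}(\mathbb C)$ for which there are $\phi_m\in C_0^\infty(D)$ with $\phi_m\to u$ in $L^2_{loc}(\mathbb C)$ and $\nabla\phi_m\to\nabla u$ in $L^2(\mathbb C)$. The inequality of Lemma~\ref{lem:hardy} extends to $\mathcal D$; hence $\|u\|=\|\nabla u\|_{L^2}$ is a norm, convergence in it implies convergence in $L^2_{loc}$, and $\mathcal D$ is a Hilbert space. For $u\in\mathcal D$ we have $\nabla u=0$ a.e.\ outside $D$. For a continuum $\gamma\subset D$ let $\mathcal K_\gamma$ be the closure in $\mathcal D$ of the set of admissible functions for $(D,\gamma)$. It is closed and convex, so it has a unique element $u_\gamma$ of least norm, the \emph{potential} of $\gamma$; every minimizing sequence in $\mathcal K_\gamma$ converges to $u_\gamma$, and $\|u_\gamma\|^2=\operatorname{cap}(D,\gamma)$.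

\begin{lemma}\label{lem:pot}
Let $\gamma\subset D$ be a continuum.
\begin{itemize}
\item[(a)] $u_\gamma$ is the limit in $\mathcal D$ of Lipschitz functions $\phi_m$ with compact support in $D$, $0\le\phi_m\le1$ and $\phi_m=1$ on $\gamma$. In particular $0\le u_\gamma\le1$ a.e.
\item[(b)] $\int\nabla u_\gamma\cdot\nabla\psi\ge0$ for every Lipschitz $\psi\ge0$ with compact support in $D$, and $u_\gamma$ is harmonic in $D\setminus\gamma$.
\item[(c)] $\|f-u_\gamma\|^2\le\|f\|^2-\|u_\gamma\|^2$ for all $f\in\mathcal K_\gamma$.
\end{itemize}
\end{lemma}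

\begin{proof}
(a) Let $\phi_m$ be the truncations at $0$ and $1$ of admissible functions converging to $u_\gamma$. For $\tau>0$ we have $(1+\tau)\phi_m>1$ in a neighborhood of $\gamma$, so the mollifications of $(1+\tau)\phi_m$ with small support are admissible, and they converge to it in $\mathcal D$. Hence $(1+\tau)\phi_m\in\mathcal K_\gamma$ and, letting $\tau\to0$, $\phi_m\in\mathcal K_\gamma$. By (S1) the sequence $\phi_m$ is minimizing.

(b) If $0\le\psi\in C_0^\infty(D)$, then $u_\gamma+t\psi\in\mathcal K_\gamma$ for $t>0$, and the derivative of $\|u_\gamma+t\psi\|^2$ at $t=0^+$ is nonnegative. Mollification extends this to Lipschitz $\psi$. If $\psi\in C_0^\infty(D\setminus\gamma)$, all real $t$ are allowed, so $\int\nabla u_\gamma\cdot\nabla\psi=0$, and (S5) applies.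

(c) By convexity $u_\gamma+t(f-u_\gamma)\in\mathcal K_\gamma$ for $0\le t\le1$, so $\langle u_\gamma,f-u_\gamma\rangle\ge0$; expand $\|f\|^2=\|u_\gamma+(f-u_\gamma)\|^2$.
\end{proof}

\subsection{Limits of almost optimal continua}
Fix any $x\in D\setminus\{x_0\}$. Choose continua $\gamma_k\subset D$ containing $x_0$ and $x$ with $\operatorname{cap}(D,\gamma_k)\le\mu(x)+\varepsilon_k$, where $\varepsilon_k>0$ and $\varepsilon_k\to0$. Put
\[
u_k=u_{\gamma_k},\qquad v_k=1-u_k,\qquad q_k=(\partial_zu_k)^2,\qquad\mathcal E=\sup_k\|u_k\|^2<\infty ,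
\]
so that $\int_D|q_k|\,dA\le\mathcal E/4$. Passing to a subsequence, we assume that $u_k\rightharpoonup u$ weakly in $\mathcal D$, and $u_k\to u$ in $L^2_{loc}$ and a.e.\ (by Lemma~\ref{lem:hardy} and (S2)); that $\gamma_k\to\gamma$ in the Hausdorff metric on compact subsets of the Riemann sphere; and that $\int\psi q_k\,dA\to\int\psi\,dq$ for a complex measure $q$ on $D$ and all continuous $\psi$ with compact support in $D$. Then $x_0,x\in\gamma$; the set $\gamma$ may reach $\partial D$. Put $v=1-u\ge0$.

A weak limit need not remember that $u_k=1$ on $\gamma_k$. It does here because the $\gamma_k$ are connected with diameter at least $|x-x_0|$, which gives a uniform modulus of continuity at their points.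

\begin{lemma}\label{lem:cont}
The function $v$ has a representative that is continuous in $D$, harmonic in $D\setminus\gamma$ and zero on $\gamma\cap D$. Moreover $\nabla u_k\to\nabla u$ locally uniformly in $D\setminus\gamma$.
\end{lemma}

\begin{proof}
We first show that if $z\in\gamma_k$, $\overline B(z,R)\subset D$, $R<\frac12|x-x_0|$ and $0<s_0<R$, then
\begin{equation}\label{eq:osc}
v_k\le m_*\ \text{ a.e.\ in }B(z,s_0),\qquad m_*=\Big(\frac{\pi\mathcal E}{2\log(R/s_0)}\Big)^{1/2}.
\end{equation}
Write $c_s=\partial B(z,s)$. One of $x,x_0$ lies outside $\overline B(z,R)$, so the connected set $\gamma_k\ni z$ meets $c_s$ for all $s\le R$. Let $\phi_m\to u_k$ be as in Lemma~\ref{lem:pot}(a). The integrals over $(0,R)$ of $\int_{c_s}|\phi_m-u_k|^2+|\nabla(\phi_m-u_k)|^2$ tend to $0$, so along a subsequence $\phi_m\to u_k$ in $W^{1,2}(c_s)$ for a.e.\ $s$. By (S4) the convergence is uniform on $c_s$, to the continuous representative of $u_k$ on $c_s$, which therefore equals $1$ on $\gamma_k\cap c_s$. So $v_k$ vanishes at a point of $c_s$. Integrating along both arcs from that point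 to a maximum point,
\[
\max_{c_s}v_k\le\frac12\int_{c_s}|\nabla v_k|\le\frac12\Big(2\pi s\int_{c_s}|\nabla v_k|^2\Big)^{1/2}.
\]
Since $\int_{s_0}^R\big(s\int_{c_s}|\nabla v_k|^2\big)\frac{ds}s\le\mathcal E$, the set of $s\in(s_0,R)$ with $s\int_{c_s}|\nabla v_k|^2\le\mathcal E/\log(R/s_0)$ has positive measure. Fix such an $s$ with all the properties above; then $v_k\le m_*$ on $c_s$.

The bound passes to the disc $B_s=B(z,s)$ by a maximum principle. Let $\tau>0$, and let $h_m=\max(1-\phi_m-m_*-\tau,0)$ in $B_s$ and $h_m=0$ elsewhere. For large $m$ we have $1-\phi_m<m_*+\tau$ on $c_s$, hence near $c_s$, so $h_m$ is Lipschitz with compact support in $B_s$, and $\int\nabla v_k\cdot\nabla h_m\le0$ by Lemma~\ref{lem:pot}(b). The $h_m$ are bounded in $W^{1,2}_0(B_s)$ and converge in $L^2(B_s)$ to $h=\max(v_k-m_*-\tau,0)$, so they converge weakly, $h\in W_0^{1,2}(B_s)$, and $\int_{B_s}|\nabla h|^2=\int_{B_s}\nabla v_k\cdot\nabla h\le0$ by (S1). Thus $h=0$, and $\tau\to0$ gives \eqref{eq:osc}.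

Let $z\in\gamma\cap D$. Take $R<\frac12|x-x_0|$ with $\overline B(z,2R)\subset D$, and $z_k\in\gamma_k$ with $z_k\to z$. For $2s<R$ and large $k$ we have $B(z,s)\subset B(z_k,2s)$ and $\overline B(z_k,R)\subset D$, so \eqref{eq:osc} gives in the limit
\begin{equation}\label{eq:osclim}
0\le v\le\Big(\frac{\pi\mathcal E}{2\log(R/2s)}\Big)^{1/2}\ \text{ a.e.\ in }B(z,s).
\end{equation}
The bound tends to $0$ with $s$, so $v=0$ at every Lebesgue point in $\gamma\cap D$, hence a.e.\ on $\gamma\cap D$. A closed disc in $D\setminus\gamma$ is disjoint from $\gamma_k$ for large $k$, so inside it the $u_k$ are harmonic with values in $[0,1]$. By the interior derivative estimates for harmonic functions and the $L^2$ convergence, they converge to $u$ locally uniformly with their derivatives, and $u$ is harmonic. Take the harmonic representative of $v$ on $D\setminus\gamma$ and the value $0$ on $\gamma\cap D$. Then \eqref{eq:osclim} holds at every point of $B(z,s)$, which gives continuity at $z$.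
\end{proof}

From now on $u$ and $v$ denote these continuous representatives in $D$.

\subsection{The holomorphic function $q$}
Each $\gamma_k$ is almost optimal among continua joining $x_0$ to $x$, in particular among its images under diffeomorphisms of $D$ fixing $x_0$ and $x$. The first variation of the energy under such maps is expressed by $q_k$.

\begin{lemma}\label{lem:hol}
On $D\setminus\{x_0,x\}$ the measure $q$ is given by a holomorphic function, again denoted by $q$.
\end{lemma}

\begin{proof}
Let $X\in C_0^\infty(D\setminus\{x_0,x\};\mathbb C)$, let $N$ bound $|\partial_zX|$ and $|\partial_{\bar z}X|$, and let $\Phi(z)=z+tX(z)$ with real $t$, $|t|N\le\frac14$. The map $tX$ is Lipschitz with constant at most $2N|t|\le\frac12$, so $\Phi$ is a diffeomorphism of $\mathbb C$: the equation $z=\xi-tX(z)$ has exactly one solution for each $\xi$, and the derivative is invertible. It fixes every point outside $\operatorname{supp}X$, so it maps $D$ onto $D$ and fixes $x_0$ and $x$.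

Put $a=\partial_z\Phi=1+t\partial_zX$, $b=\partial_{\bar z}\Phi=t\partial_{\bar z}X$ and $J=|a|^2-|b|^2\ge\frac9{16}-\frac1{16}=\frac12$, the Jacobian of $\Phi$. Let $\tilde u=u_k\circ\Phi^{-1}$, a function of $\xi$, and $P=(\partial_\xi\tilde u)\circ\Phi$. The chain rule for the real function $u_k=\tilde u\circ\Phi$ gives $\partial_zu_k=Pa+\overline P\,\overline b$, and hence $\partial_zu_k\,\overline a-\overline{\partial_zu_k}\,\overline b=PJ$. Changing variables,
\[
\int|\nabla\tilde u|^2\,dA=4\int\frac{|PJ|^2}J\,dA=4\int\Big(|q_k|\,\frac{|a|^2+|b|^2}J-2\operatorname{Re}\Big(q_k\,\frac{\overline a\,b}J\Big)\Big)dA .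
\]
Now $(|a|^2+|b|^2)/J=1+2|b|^2/J\le1+4N^2t^2$. Also $|\overline a-1|\le N|t|$ and $|J-1|\le2N|t|+N^2t^2\le\frac94N|t|$, so $|\overline ab/J-b|=|b|\,|\overline a-J|/J\le7N^2t^2$. Since $4\int|q_k|=\operatorname{cap}(D,\gamma_k)\le\mathcal E$,
\[
\int|\nabla\tilde u|^2\,dA\le\operatorname{cap}(D,\gamma_k)+tL_k+18N^2\mathcal E\,t^2,\qquad L_k=-8\operatorname{Re}\int q_k\,\partial_{\bar z}X\,dA .
\]
Composition with $\Phi^{-1}$ sends admissible functions for $(D,\gamma_k)$ to admissible functions for $(D,\Phi(\gamma_k))$ and is bounded for the norm of $\mathcal D$ and for $L^2_{loc}$, so $\tilde u\in\mathcal K_{\Phi(\gamma_k)}$. The continuum $\Phi(\gamma_k)$ contains $x_0$ and $x$. Hence $\mu(x)\le\|\tilde u\|^2$, and $0\le\varepsilon_k+tL_k+18N^2\mathcal Et^2$. For large $k$ we may take $t=\pm\sqrt{\varepsilon_k}$ and obtain $|L_k|\le(1+18N^2\mathcal E)\sqrt{\varepsilon_k}\to0$. Replacing $X$ by $iX$ treats the imaginary part, so $\int\partial_{\bar z}X\,dq=0$. This says $\partial_{\bar z}q=0$ in $D\setminus\{x_0,x\}$, and (S5) applies.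
\end{proof}

\begin{lemma}\label{lem:nonzero}
The function $q$ is not identically zero in $D\setminus\{x_0,x\}$.
\end{lemma}

\begin{proof}
Suppose it is. By Lemma~\ref{lem:cont}, $q_k\to(\partial_zu)^2$ locally uniformly in $D\setminus\gamma\subset D\setminus\{x_0,x\}$, so $\partial_zu=0$ there, and $v$ is constant on each component $O$ of $D\setminus\gamma$. Since $O$ is open, $x\notin O$ and $D$ is connected, there is a point $z\in\partial O\cap D$. It lies in $\gamma$, for otherwise a disc about $z$ contained in $D\setminus\gamma$ would belong to $O$. By continuity the constant is $v(z)=0$. So $u\equiv1$ in $D$, $\nabla u=0$ a.e.\ in $\mathbb C$, and $\|u\|=0$. By Lemma~\ref{lem:hardy}, $u=0$ a.e., which contradicts $u\equiv1$ in $D$.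
\end{proof}

\subsection{Proof of Theorem~\ref{thm:min}}
The three lemmas above hold for every $x\ne x_0$. Suppose now that $x$ is a point of relative minimum, and choose $r<|x-x_0|$ with $\overline B(x,r)\subset D$ and $\mu(y)\ge\mu(x)$ for $|y-x|\le r$. Let $\gamma_k'$ be the component of $\gamma_k\setminus B(x,r)$ containing $x_0$. By Lemma~\ref{lem:cut} it contains a point $y_k$ with $|y_k-x|=r$, so $\operatorname{cap}(D,\gamma_k')\ge\mu(y_k)\ge\mu(x)$; this is the only use of minimality. Let $u_k'=u_{\gamma_k'}$. Since $\gamma_k'\subset\gamma_k$, we have $u_k\in\mathcal K_{\gamma_k}\subset\mathcal K_{\gamma_k'}$, and Lemma~\ref{lem:pot}(c) gives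
\begin{equation}\label{eq:close}
\|u_k-u_k'\|^2\le\operatorname{cap}(D,\gamma_k)-\operatorname{cap}(D,\gamma_k')\le\varepsilon_k\to0 .
\end{equation}
Hence $u_k'\to u$ in $L^2_{loc}$. Unlike $u_k$, the functions $u_k'$ are harmonic in all of $B(x,r)$, with values in $[0,1]$, so they converge there locally uniformly with their derivatives, and the continuous function $u$ is harmonic in $B(x,r)$. It satisfies $u\le1$, and $u(x)=1$ by Lemma~\ref{lem:cont}. By the maximum principle $u\equiv1$ in $B(x,r)$. Then $\nabla u_k'\to0$ locally uniformly in $B(x,r)$, so $\nabla u_k\to0$ in $L^2_{loc}(B(x,r))$ by \eqref{eq:close}, and $q_k\to0$ in $L^1_{loc}(B(x,r))$. Thus $q=0$ in $B(x,r)\setminus\{x\}$. A planar domain minus two points is connected, so Lemma~\ref{lem:hol} and the identity theorem give $q\equiv0$ in $D\setminus\{x_0,x\}$, contradicting Lemma~\ref{lem:nonzero}. \qed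

\medskip
The passage from the vanishing of $q$ near $x$ to its vanishing throughout $D\setminus\{x_0,x\}$ rests on Lemma~\ref{lem:hol} and the identity theorem for holomorphic functions; this is the step that ties the argument to the plane.

\begin{thebibliography}{9}

\bibitem{PS}
Stamatis Pouliasis and Alexander Yu.\ Solynin, \emph{Infinitesimally small spheres and conformally invariant metrics}, arXiv:1812.04651 (2018).

\end{thebibliography}
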